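# Counting vertex sets of cycles: an exponential bound in terms of the crux size

All graphs are finite and simple, and every subgraph considered is non-empty (at least one vertex). For a graph $F$ we write $|F|$ for its number of vertices, $e(F)$ for its number of edges and $d(F)=2e(F)/|F|$ for its average degree. For $X\subseteq V(F)$, $N_F(X)$ is the set of vertices outside $X$ that have a neighbor in $X$. The natural logarithm is $\ln$.

## 1. Disjoint cliques, computed by hand

**Definition (Hamiltonian set).** A set $U\subseteq V(G)$ is a *Hamiltonian set* of $G$ if $G[U]$ has a Hamiltonian cycle, that is, if $U$ is the vertex set of some cycle of $G$. The number of Hamiltonian sets is $h(G)$, and $h_{\ge\ell}(G)$ is the number of those of size at least $\ell$.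

We count vertex sets, not cycles. In $K_4$ there are four triangles and three 4-cycles, so seven cycles, but the three 4-cycles have the same vertex set, so $h(K_4)=5$.

**Definition (crux).** Let $\alpha\in(0,1)$. A subgraph $H\subseteq G$ is an *$\alpha$-crux* of $G$ if $d(H)\ge\alpha\, d(G)$. The *crux size* $c_\alpha(G)$ is the smallest number of vertices of an $\alpha$-crux.

So the crux size is the smallest scale at which a positive fraction of the average degree can be found. It is well defined because $G$ is an $\alpha$-crux of itself. We use two consequences constantly. Put $d=d(G)$ and $t=c_\alpha(G)$.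

* A graph on $j$ vertices has average degree at most $j-1$, so $t\ge \alpha d+1$.
* By minimality, every subgraph $J\subseteq G$ with $|J|<t$ has $e(J)<\frac{\alpha d}{2}|J|$. Small subgraphs are sparse.

Now take the easiest graph there is. Let $d\ge 40$ be an integer, let $(d+1)\mid n$, and let $G$ be the disjoint union of $n/(d+1)$ copies of $K_{d+1}$. Take $\alpha=\frac15$.

*Crux size.* By the first bullet $t\ge d/5+1$. Conversely $K_j$ with $j=\lceil d/5\rceil+1\le d+1$ sits inside $G$ and has average degree at least $d/5$. So $t=\lceil d/5\rceil+1$.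

*Hamiltonian sets.* A cycle lies in one clique, and inside a clique every set of at least three vertices is Hamiltonian. With $N=d+1$,
$$h(G)=\frac n{N}\Big(2^{N}-1-N-\tbinom{N}2\Big).$$
For $N\ge5$ the sets of size at most $2$ and those of size at least $N-2$ are disjoint families of equal size, so the sets of size at most 2 are at most half of all sets. Hence $h(G)\ge \frac{n}{d+1}2^{d}\ge n2^{d/2}$, because $d+1\le 2^{d/2}$ for $d\ge6$. Since $t\le \frac d5+2\le\frac d4$ for $d\ge40$, we get $h(G)\ge n\,2^{2t}$. On the other side $h(G)\le n2^{d+1}\le n2^{5t}$, because $d\le5(t-1)$. So here $h(G)=n\cdot2^{\Theta(t)}$.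

**What changes in general?** We ask whether there are absolute constants $c>0$ and $d_0$ such that every $n$-vertex graph $G$ with $d(G)\ge d_0$ satisfies $h(G)\ge n\cdot2^{ct}$, where $t=c_{1/5}(G)$. Some lower bound on $d$ is needed: the cycle $C_n$ has $h=1$, which is less than $n$. Three features of the clique example disappear.

*First, $t$ need not be comparable to $d$.* Take the hypercube $Q_k$, with $d=k$. Every subgraph $J\subseteq Q_k$ satisfies $e(J)\le\frac12|J|\log_2|J|$. To see this, induct on $k$; for $k=0$ there is nothing to prove. Split $J$ along the last coordinate into parts with $x\ge y$ vertices. If $y=0$, we are in $Q_{k-1}$. Otherwise at most $y$ edges go across, and we need $x\log_2x+y\log_2y+2y\le(x+y)\log_2(x+y)$. With $\lambda=y/(x+y)\le\frac12$ this says $2\lambda\le -\lambda\log_2\lambda-(1-\lambda)\log_2(1-\lambda)$. The right side is concave in $\lambda$, tends to $0$ at $\lambda=0$ and equals $1$ at $\lambda=\frac12$, so it lies above the line $2\lambda$ in between. Therefore $d(J)\le\log_2|J|$, and $d(J)\ge k/5$ forces $|J|\ge2^{k/5}$. A subcube of dimension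 $\lceil k/5\rceil$ is a $\frac15$-crux, so $2^{k/5}\le t\le2^{\lceil k/5\rceil}$. Here $t$ is exponentially larger than $d$.

*Second, most sets need not be Hamiltonian.* In a bipartite graph a Hamiltonian set has equally many vertices in the two classes. So the sets cannot be read off; they must be found and counted.

*Third, $G$ need not be regular.* This one looks harmless, and it will cost us the most.

## 2. The bound $h(G)\ge n2^{t/15}$ and its companions

The question is from Shoham Letzter, "Sublinear expanders and their applications", arXiv:2401.10865 (2024). A result of Cambie, Gao and Liu, recalled there, gives $h(G)\ge n\cdot2^{\Omega(t(\log t)^{-16})}$ for $d\ge d_0$ with an absolute constant $d_0$ and $t=c_{1/5}(G)$. The answer to the question is yes, with $c=\frac1{15}$ and $d_0=610$.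

**Theorem 1.** Every $n$-vertex graph $G$ with $d(G)\ge610$ satisfies $h(G)\ge n\cdot2^{t/15}$, where $t=c_{1/5}(G)$. In fact there are at least this many Hamiltonian sets of size at least $t/3$.

**Theorem 2.** Let $\alpha\in(0,1)$ and $d=d(G)\ge d_0(\alpha)$, where $d_0(\alpha)=\max\{610,1/\alpha\}$ if $\alpha\le\frac15$ and $d_0(\alpha)=320(1-\alpha)^{-2}\ln\big(160(1-\alpha)^{-3}\big)$ if $\alpha>\frac15$. Then, with $n=|G|$,
$$h(G)\ \ge\ n\cdot 2^{\frac{(1-\alpha)^2}{320\,\alpha}\,t},\qquad t=c_\alpha(G).$$

**Theorem 3.** (i) Let $\alpha\in(0,1)$, let $d$ be an integer with $\alpha d\ge4+\ln(3/\alpha)$, let $m\ge d+1$ with $dm$ even, and let $m\mid n$. Then there is an $n$-vertex graph $G$ with $d(G)=d$, $t=c_\alpha(G)>\alpha m/e^3$ and $h(G)\le n\cdot2^{e^3t/\alpha}$.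

(ii) For $\beta=1-\alpha\le\frac12$ there are graphs $G$ of arbitrarily large average degree with $h(G)\le\exp\big(10\beta(1+\ln\frac2\beta)\,t\big)$, $t=c_\alpha(G)$.

For $\alpha\le\frac12$ the coefficient in Theorem 2 is at least $\frac1{1280\alpha}$, so Theorems 2 and 3(i) show that the exponent $\Theta(t/\alpha)$ is optimal up to an absolute constant factor, at every scale of $m$; in the examples of (i), $m/e^3<t/\alpha\le m/\alpha$. As $\alpha\to1$, the best coefficient of $t$ lies between the orders $(1-\alpha)^2$ and $(1-\alpha)\log\frac1{1-\alpha}$. That gap is not closed here.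

## 3. One cycle of length proportional to the crux size

Before counting long Hamiltonian sets we must find one. The first tool in the drawer is minimum degree: a graph of minimum degree $\delta\ge2$ has a cycle of length at least $\delta+1$. On $Q_k$ this gives length about $k$, while $t\ge2^{k/5}$. Degree alone does not see the crux. The extra information is that subgraphs with fewer than $t$ vertices are sparse, and the way to use it is to turn it into expansion. The depth-first-search argument below is in the spirit of Krivelevich, *Long cycles in locally expanding graphs, with applications*, Combinatorica 2019.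

Recall the one property of a depth-first-search (DFS) tree $T$ of a connected graph $F$: every edge $xy$ of $F$ joins a vertex to one of its ancestors in $T$. Indeed, if $x$ is discovered first, then the search does not backtrack from $x$ before $y$ has been discovered, so $y$ becomes a descendant of $x$.

**Lemma 4.** Let $0<a<b$ and let $t$ be a positive integer with $t\ge\frac{a+b}a$ and $\frac{b-a}{a+b}t\ge1$. Let $F$ be a graph with $e(F)\ge b|F|$ such that every subgraph $J\subseteq F$ with $|J|<t$ has $e(J)<a|J|$. Then $F$ contains a cycle of length greater than $\frac{b-a}{a+b}t$.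

**Step 1: pass to a minimal graph.** The purpose is to make every vertex set meet many edges. Among the induced subgraphs of $F$ with edge/vertex ratio at least $b$, take one with the fewest vertices and call it $F$ again; the hypothesis on small subgraphs is inherited. If every component had ratio below $b$, summing would give $e(F)<b|F|$. So some component has ratio at least $b$, and by minimality it is all of $F$: the graph $F$ is connected. Also $|F|\ge t$, since otherwise $e(F)<a|F|<b|F|$.

**Step 2: small sets expand.** Let $\emptyset\ne X\subsetneq V(F)$. By minimality $e(F-X)<b(|F|-|X|)$, so more than $b|X|$ edges meet $X$. All of these lie in $F[X\cup N_F(X)]$. If $|X\cup N_F(X)|<t$, that subgraph has fewer than $a(|X|+|N_F(X)|)$ edges, so $b|X|<a(|X|+|N_F(X)|)$, that is,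
$$|N_F(X)|>\frac{b-a}a|X|. \tag{1}$$

**Step 3: find a set of the right size whose neighborhood is on a path.** Put $k=\frac{2at}{a+b}$. The hypothesis $t\ge\frac{a+b}a$ gives $k\ge2$, and $a<b$ gives $k<t\le|F|$. Let $T$ be a DFS tree of $F$ with root $r$, and let $T_v$ be the set of descendants of $v$, including $v$. Since $|T_r|=|F|\ge k$, we may choose $v$ of maximum depth with $|T_v|\ge k$. Every child $c$ of $v$ is deeper, so $|T_c|<k$. The sets $T_c$ over the children of $v$ have total size $|T_v|-1\ge k-1\ge k/2$.

If some $|T_c|\ge k/2$, let $W=T_c$. Otherwise all $|T_c|<k/2$, and we add them one by one until the total first reaches $k/2$; at that moment it is below $\frac k2+\frac k2=k$. In both cases $W$ is a union of sets $T_c$ over children of $v$, with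
$$\frac k2\le|W|<k.$$
By the DFS property a neighbor of a vertex in $T_c$ is a descendant of it, hence in $T_c$, or an ancestor of it, hence in $T_c$ or on the tree path $P$ from $r$ to $v$. So $N_F(W)\subseteq V(P)$. Also $v\notin W$, so $W\ne V(F)$ and Step 2 applies to $W$.

**Step 4: the neighborhood is large.** If $|W\cup N_F(W)|\ge t$, then
$$|N_F(W)|\ge t-|W|>t-k=\frac{b-a}{a+b}t.$$
Otherwise (1) gives $|N_F(W)|>\frac{b-a}a\cdot\frac k2=\frac{b-a}{a+b}t$. The value of $k$ was chosen so that these two bounds agree. In both cases $|N_F(W)|>\frac{b-a}{a+b}t\ge1$, so $|N_F(W)|\ge2$.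

**Step 5: close the cycle.** Let $u$ be the vertex of $N_F(W)$ closest to $r$, and let $w\in W$ be adjacent to $u$. The tree path from $u$ down through $v$ to $w$ contains the whole part of $P$ below $u$, hence all of $N_F(W)$, and also $w$. It has at least $|N_F(W)|+1\ge3$ vertices, so the edge $wu$ is not on it and closes it to a cycle, of length at least $|N_F(W)|+1>\frac{b-a}{a+b}t$. $\square$

## 4. Regular graphs: greedy deletion inside a random vertex set

Let $G$ be $d$-regular with $d\ge610$ and $t=c_{1/5}(G)$. Then $t\ge\frac d5+1\ge123$. Put $a=\frac d{10}$ and $b=\frac d5$. By the second bullet of Section 1, every subgraph of $G$ with fewer than $t$ vertices has $e(J)<a|J|$. Here $\frac{b-a}{a+b}=\frac13$ and $\frac{a+b}a=3$, so Lemma 4 says: every $J\subseteq G$ with $e(J)\ge b|J|$ has a cycle of length greater than $t/3$.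

**First attempt: delete and repeat.** Start from $J=G$. As long as $J$ is non-empty and $e(J)\ge b|J|$, take a cycle of length at least $t/3$ in $J$, record its vertex set, and delete one of its vertices from $J$. The recorded sets are distinct, because each contains a vertex missing from all later ones. The quantity $e(J)-b|J|$ starts at $(\frac d2-\frac d5)n=\frac3{10}dn$, drops by at most $d$ per step, and is at most $0$ at the end. So at least $\frac3{10}n$ sets are recorded.

This explains the factor $n$ in the theorem, and it stops exactly there: each recorded set costs a vertex, so the procedure can never record more than $n$ sets. No exponential factor will come out of it.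

**The way past.** Run the same procedure inside a random vertex set $R$. A fixed Hamiltonian set of size at least $t/3$ survives in $R$ with probability at most $p^{t/3}$, which is exponentially small. But a random vertex set still has average degree well above the crux threshold, so the greedy procedure still records a linear number of sets inside it. The two facts are compatible only if there are exponentially many long Hamiltonian sets.

In detail, let $R$ contain each vertex independently with probability $p=\frac34$, and let $N(R)$ be the number of Hamiltonian sets $U\subseteq R$ of $G$ with $|U|\ge t/3$. The procedure started from $G[R]$ shows $N(R)\ge\frac1d\big(e(G[R])-b|R|\big)$, also when $R=\emptyset$, both sides then being $0$. Since $\mathbb E\,e(G[R])=p^2\frac{dn}2$ and $\mathbb E|R|=pn$,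
$$\mathbb E\,N(R)\ge\frac{pn}d\Big(\frac{pd}2-b\Big)=\frac34n\Big(\frac38-\frac15\Big)=\frac{21}{160}n .$$
On the other hand, $\mathbb E\,N(R)=\sum_Up^{|U|}\le p^{t/3}h_{\ge t/3}(G)$. So $h_{\ge t/3}(G)\ge\frac{21}{160}n(\frac43)^{t/3}$. As $t\ge123$, we have $(\frac43)^{t/6}>\frac{160}{21}$, hence $h(G)\ge n(\frac43)^{t/6}$. Since $\frac16\log_2\frac43>\frac1{15}$, this is Theorem 1 for regular graphs.

## 5. Irregular graphs: clearing the high-degree vertices

Where was regularity used? Only in "each deletion costs at most $d$ edges". In general a deletion can cost up to the maximum degree $\Delta$, and the factor $n$ becomes only $nd/\Delta$ up to a constant.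

The natural repair is to delete from each cycle a vertex of degree at most $Kd$ for a constant $K$. This needs every cycle to contain such a vertex, which we can force by first removing all edges inside the set $B$ of vertices of larger degree. But that can remove everything. Let $G$ be $K_N$ together with $n-N$ isolated vertices, where $n=\lfloor N(N-1)/610\rfloor$ and $N$ is large. Then $d=N(N-1)/n\ge610$ is bounded, so $t=\lceil d/5\rceil+1$ is bounded, while every non-isolated vertex has degree $N-1=d\,n/N$ with $n/N\to\infty$. So $B=V(K_N)$ and no edge survives. Greedy deletion here records at most $N$ sets, and $N$ is of order $\sqrt n$. With a fixed $p$, the argument of Section 4 then gives at most a constant times $N$ in total, short of $n$.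

In this example the right move is to look at $K_N$ alone. It has only $N$ vertices, but its average degree $D=N-1$ is far above $d$, while the crux threshold still refers to $d$. So we may sample with $p$ of order $d/D$, which is tiny, and the gain $p^{-\ell}$ contains $(D/d)^{\ell}$. This pays for any loss that is polynomial in $D/d$.

So we want a subgraph $H$, on $m$ vertices with average degree $D$, such that two things hold: few edges of $H$ lie inside any small vertex set, and $m\ge n\cdot(d/D)^{O(1)}$. Maximize $e(H)/|H|^{\gamma}$. For $\gamma>0$, maximality gives $e(H[B])\le(|B|/m)^{\gamma}e(H)$, the first requirement. For $\gamma<1$, comparison with $G$ gives $D\ge d(n/m)^{1-\gamma}$, the second. The densest subgraph ($\gamma=1$) loses the second and $G$ itself, with most edges ($\gamma=0$), loses the first. We take $\gamma=\frac12$.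

**Proposition 5.** Let $G$ be an $n$-vertex graph with $d=d(G)>0$, let $\alpha\in(0,1)$, $t=c_\alpha(G)$, $a=\alpha d/2$. Let $b>a$ satisfy $t\ge\frac{a+b}a$ and $\frac{b-a}{a+b}t\ge1$, let $0<\ell\le\frac{b-a}{a+b}t$, and let $K>1$. Then there are an integer $m\ge1$ and a real $D\ge d$ with $m\ge n(d/D)^2$ such that, for every $p\in(0,1]$,
$$h_{\ge\ell}(G)\ \ge\ p^{-\ell}\cdot\frac{p\,m}{KD}\Big(p\,(1-K^{-1/2})\frac D2-b\Big). \tag{2}$$

Note the order of quantifiers: $m$ and $D$ do not depend on $p$, so we may choose $p$ afterwards in terms of $D$. Throughout the proof, recall that every $J\subseteq G$ with $|J|<t$ has $e(J)<a|J|$.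

**Step A: choose $H$.** This step trades vertices for density. Let $H$ be an induced subgraph of $G$ maximizing $e(H)/\sqrt{|H|}$, and put $m=|H|$, $D=d(H)$. Comparing with $G$ gives $e(H)\ge e(G)\sqrt{m/n}$, so
$$D=\frac{2e(H)}m\ge\frac{2e(G)}{\sqrt{mn}}=d\sqrt{\frac nm}.$$
Thus $D\ge d$ (as $m\le n$), and squaring gives $m\ge n(d/D)^2$.

**Step B: make every cycle contain a vertex of moderate degree.** Let $B=\{v\in V(H):\deg_H(v)>KD\}$. The degrees in $H$ sum to $Dm$, so $|B|\le m/K$. If $B\neq\emptyset$, maximality of $H$ gives
$$e(H[B])\le e(H)\sqrt{|B|/m}\le K^{-1/2}e(H),$$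
and for $B=\emptyset$ this holds trivially. Let $H'$ be $H$ with all edges inside $B$ removed. Then $e(H')\ge(1-K^{-1/2})\frac{Dm}2$. Since $B$ is independent in $H'$, every cycle of $H'$ contains a vertex outside $B$, and that vertex has degree at most $KD$.

**Step C: greedy deletion in an arbitrary vertex set.** For $R\subseteq V(H)$ let $N(R)$ be the number of Hamiltonian sets $U\subseteq R$ of $G$ with $|U|\ge\ell$. The claim is
$$N(R)\ge\frac{e(H'[R])-b|R|}{KD}. \tag{3}$$
Start with $J_0=H'[R]$. As long as $J_i$ is non-empty and $e(J_i)\ge b|J_i|$, Lemma 4 applies to $J_i\subseteq G$ and gives a cycle $C_{i+1}\subseteq J_i$ of length greater than $\frac{b-a}{a+b}t\ge\ell$. By Step B we may pick $v_{i+1}\in V(C_{i+1})\setminus B$; set $J_{i+1}=J_i-v_{i+1}$. One vertex goes at each step, so this ends, at $J_s$ say, and $e(J_s)-b|J_s|\le0$ (with value $0$ if nothing is left). Each step removes at most $KD$ edges and one vertex, so it decreases $e(J_i)-b|J_i|$ by at most $KD$. Hence $s\ge\frac{e(H'[R])-b|R|}{KD}$.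

The sets $V(C_1),\dots,V(C_s)$ are distinct: for $i<j$ we have $v_i\in V(C_i)$, while $C_j\subseteq J_{j-1}$ avoids $v_i$. They are Hamiltonian sets of $G$, of size at least $\ell$, inside $R$. This proves (3).

**Step D: sample and compare.** Let $R$ contain each vertex of $H$ independently with probability $p$. Then $\mathbb E\,e(H'[R])=p^2e(H')$ and $\mathbb E|R|=pm$, so (3) and Step B give
$$\mathbb E\,N(R)\ge\frac{p^2e(H')-bpm}{KD}\ge\frac{pm}{KD}\Big(p(1-K^{-1/2})\frac D2-b\Big).$$
On the other hand, summing over the Hamiltonian sets $U\subseteq V(H)$ of $G$ with $|U|\ge\ell$,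
$$\mathbb E\,N(R)=\sum_Up^{|U|}\le p^{\ell}\,h_{\ge\ell}(G).$$
Comparing the two gives (2). $\square$

## 6. Choosing the parameters at $\alpha=\frac15$

**Proof of Theorem 1.** Let $d\ge610$ and $t=c_{1/5}(G)$, so $t\ge\frac d5+1\ge123$. Apply Proposition 5 with
$$a=\frac d{10},\quad b=\frac d5,\quad \ell=\frac{b-a}{a+b}t=\frac t3,\quad K=25,\quad p=\frac{3d}{4D}\le\frac34 .$$
The hypotheses $t\ge\frac{a+b}a=3$ and $\frac t3\ge1$ hold. The choice of $p$ makes the last factor of (2) positive and of order $d$:
$$p\Big(1-\frac15\Big)\frac D2-b=\frac{3d}{10}-\frac d5=\frac d{10}.$$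
So (2) gives
$$h_{\ge t/3}(G)\ge p^{-t/3}\cdot\frac{3d}{4D}\cdot\frac m{25D}\cdot\frac d{10}=\frac3{1000}\,m\Big(\frac dD\Big)^2\Big(\frac{4D}{3d}\Big)^{t/3}.$$
Insert $m\ge n(d/D)^2$. The total loss is $(d/D)^4$, and since $D\ge d$ and $t/3\ge4$ it is absorbed:
$$h_{\ge t/3}(G)\ge\frac3{1000}\,n\Big(\frac43\Big)^{t/3}\Big(\frac Dd\Big)^{t/3-4}\ge\frac3{1000}\,n\Big(\frac43\Big)^{t/3}.$$
It remains to absorb the constant. Since $t\ge123$ and $20.5\ln\frac43>5.89$, while $\ln\frac{1000}3<5.81$, we have $(\frac43)^{t/6}>\frac{1000}3$. Hence
$$h(G)\ge h_{\ge t/3}(G)\ge n\Big(\frac43\Big)^{t/6}\ge n\,2^{t/15},$$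
because $\frac16\log_2\frac43>0.069>\frac1{15}$. $\blacksquare$

## 7. Every $\alpha\in(0,1)$

For small $\alpha$ one could try Proposition 5 directly. When $D=d$ this is not enough. For the bracket in (2) to be positive we need $p\frac d2>b>\frac{\alpha d}2$, so $p>\alpha$; also $\ell<t$, and the factor multiplying $p^{-\ell}$ is at most $\frac{pm}{KD}\cdot\frac{pD}2\le n$. So (2) yields at most $n2^{t\log_2(1/\alpha)}$, which for small $\alpha$ is below the target exponent of order $t/\alpha$. Instead we use Theorem 1 and compare the two crux sizes $c_{1/5}(G)$ and $c_\alpha(G)$: averaging over subsets shows that the former is larger by a factor of order $1/\alpha$.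

**Proof of Theorem 2, case $\alpha\le\frac15$.** Here $d\ge\max\{610,1/\alpha\}$. Let $s=c_{1/5}(G)$. By Theorem 1, $h(G)\ge n2^{s/15}$, so we want a lower bound for $s$ in terms of $t/\alpha$. Note $t\ge\alpha d+1\ge2$.

*If $t=2$:* we have $s\ge\frac d5\ge\frac1{5\alpha}=\frac t{10\alpha}$, so $h(G)\ge n2^{t/(150\alpha)}$.

*If $t\ge3$:* let $J$ be a subgraph with $|J|=s$ and $d(J)\ge\frac d5$. As $\frac d5\ge\alpha d$, $J$ is an $\alpha$-crux, so $s\ge t$. Average $e(J[S])$ over all $(t-1)$-subsets $S\subseteq V(J)$. A given edge lies in $J[S]$ for a fraction $\frac{(t-1)(t-2)}{s(s-1)}$ of the sets, so the average is $e(J)\frac{(t-1)(t-2)}{s(s-1)}$. Each $J[S]$ has fewer than $t$ vertices, so $e(J[S])<\frac{\alpha d}2(t-1)$. Hence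
$$\frac{ds}{10}\le e(J)<\frac{\alpha d\,s(s-1)}{2(t-2)},\qquad\text{so}\qquad s-1>\frac{t-2}{5\alpha}\ge\frac t{15\alpha},$$
using $t-2\ge\frac t3$ for $t\ge3$. Thus $h(G)\ge n2^{t/(225\alpha)}$.

In both subcases $h(G)\ge n2^{(1-\alpha)^2t/(320\alpha)}$, because $(1-\alpha)^2\le1$.

**Proof of Theorem 2, case $\alpha>\frac15$.** Put $\beta=1-\alpha<\frac45$. Now the room between the crux density $\alpha d$ and the available density $d$ is only $\beta d$, and it must be shared among three losses: the gap between $a$ and $b$, the edges inside $B$, and the sampling.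

Since $t\ge\alpha d\ge\frac d5$, the hypothesis on $d$ gives
$$t\ge64\beta^{-2}\ln(160\beta^{-3}). \tag{4}$$
As $\beta<\frac45$, we have $160\beta^{-3}>312$, whose logarithm exceeds $5$, so $\beta t\ge64\cdot\frac54\cdot5=400$; in particular $t\ge400$. Apply Proposition 5 with
$$a=(1-\beta)\frac d2,\quad b=\Big(1-\frac{3\beta}4\Big)\frac d2,\quad \ell=\frac{\beta t}8,\quad K=\frac{16}{\beta^2},\quad p=\Big(1-\frac\beta4\Big)\frac dD .$$
Check the hypotheses. Indeed $a=\alpha d/2$, $K>1$ and $0<p\le1$. We have $b-a=\frac{\beta d}8$ and $a+b\le d$, so $\frac{b-a}{a+b}t\ge\frac{\beta t}8=\ell\ge1$. Also $\frac{a+b}a\le\frac2\alpha\le10\le t$. Since $K^{-1/2}=\frac\beta4$, the bracket in (2) is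
$$p\Big(1-\frac\beta4\Big)\frac D2-b=\Big(\Big(1-\frac\beta4\Big)^2-\Big(1-\frac{3\beta}4\Big)\Big)\frac d2=\Big(\frac\beta4+\frac{\beta^2}{16}\Big)\frac d2\ge\frac{\beta d}8 .$$
With $1-\frac\beta4\ge\frac45$ we have $p\ge\frac{4d}{5D}$, so (2) gives
$$h(G)\ge p^{-\ell}\cdot\frac{4d}{5D}\cdot\frac{\beta^2m}{16D}\cdot\frac{\beta d}8=\frac{\beta^3}{160}\,m\Big(\frac dD\Big)^2p^{-\ell}.$$
Insert $m\ge n(d/D)^2$ and the value of $p$. Since $\frac{\beta t}8\ge4$ and $D\ge d$,
$$h(G)\ge\frac{\beta^3}{160}\,n\Big(1-\frac\beta4\Big)^{-\beta t/8}\Big(\frac Dd\Big)^{\beta t/8-4}\ge\frac{\beta^3}{160}\,n\,e^{\beta^2t/32},$$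
where we used $1-x\le e^{-x}$. By (4), $e^{\beta^2t/64}\ge160\beta^{-3}$, so $h(G)\ge n\,e^{\beta^2t/64}\ge n\,2^{\beta^2t/64}$. Finally $\frac1{64}\ge\frac1{320\alpha}$ because $\alpha\ge\frac15$. $\blacksquare$

## 8. Random graphs and unbalanced bipartite graphs: sharpness

If $G$ is a disjoint union of $m$-vertex pieces, then $h(G)\le\frac nm2^m$. This nearly matches the lower bound if the crux is about as large as a piece allows, of order $\alpha m$. Cliques do this only for $m=d+1$. For larger $m$ a random piece does it, because it has no small dense subgraphs. We use $\binom xk\le(\frac{ex}k)^k$, where the left side is $0$ if $k>x$.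

**Proof of Theorem 3(i). Step 1: no small dense sets.** Let $F$ be a uniformly random graph on $m$ vertices with $dm/2$ edges; this is possible since $dm$ is even and $d\le m-1$. Let $s$ be an integer with $2\le s\le\alpha m/e^3$ and put $k=\lceil\alpha ds/2\rceil$. An $s$-set spans a graph of average degree at least $\alpha d$ exactly when it spans at least $k$ edges.

With $M=\frac{dm}2$ edges among $Q=\frac{m(m-1)}2\ge M$ pairs, the probability that $k$ given pairs are all edges is $\prod_{i<k}\frac{M-i}{Q-i}\le(\frac MQ)^k=(\frac d{m-1})^k$ if $k\le M$, and $0$ otherwise. So the expected number of $s$-sets spanning at least $k$ edges is at most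
$$\binom ms\binom{\binom s2}k\Big(\frac d{m-1}\Big)^k\le\Big(\frac{em}s\Big)^s\Big(\frac{e\,s(s-1)d}{2k(m-1)}\Big)^k\le\Big(\frac{em}s\Big)^s\Big(\frac{es}{\alpha m}\Big)^k,$$
where the last step uses $\frac{s-1}{m-1}\le\frac sm$ and $2k\ge\alpha ds$. Now $\frac{es}{\alpha m}\le e^{-2}<1$, and $k\ge\frac{\alpha ds}2\ge s$ because $\alpha d\ge4$. Lowering the exponent $k$ to $\frac{\alpha ds}2$ and taking out one factor $\frac{es}{\alpha m}$ per vertex, we bound the expectation by
$$\Big[\frac{em}s\cdot\frac{es}{\alpha m}\cdot\Big(\frac{es}{\alpha m}\Big)^{\alpha d/2-1}\Big]^s\le\Big[\frac{e^2}\alpha\,e^{2-\alpha d}\Big]^s=\Big[\frac{e^{4-\alpha d}}\alpha\Big]^s\le3^{-s}.$$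
The last inequality is the hypothesis $\alpha d\ge4+\ln(3/\alpha)$. Summing over $s\ge2$ gives at most $\frac16<1$. So some $F$ has no subgraph with between $2$ and $\alpha m/e^3$ vertices and average degree at least $\alpha d$. A single vertex has average degree $0<\alpha d$. Thus $c_\alpha(F)>\alpha m/e^3$.

**Step 2: take copies.** Let $G$ be the disjoint union of $n/m$ copies of $F$, so $d(G)=d$. If $J\subseteq G$ has $d(J)\ge\alpha d$, then the part of $J$ in some copy has average degree at least $\alpha d$, since $d(J)$ is a weighted average of the average degrees of these parts. So $t=c_\alpha(G)=c_\alpha(F)>\alpha m/e^3$, and $t\le m$ because $F$ itself qualifies. Every cycle lies in one copy, so $h(G)\le\frac nm2^m\le n2^{e^3t/\alpha}$. $\blacksquare$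

For $\alpha$ near $1$ we want the opposite: a graph whose crux is almost everything but which has few Hamiltonian sets. In an unbalanced bipartite graph a cycle can use only as many vertices of the large class as of the small one.

**Proof of Theorem 3(ii). Step 1: the crux is a constant fraction of $G$.** Let $k=\lceil1/\beta\rceil\ge2$ and $G=K_{q,kq}$ with $q$ arbitrary. Then $n=(k+1)q$ and $d=\frac{2kq}{k+1}$, which tends to infinity with $q$. A subgraph with $x\le q$ vertices in the small class and $y$ in the large one has average degree at most $\frac{2xy}{x+y}\le\frac{2qy}{q+y}$, because $\frac{xy}{x+y}$ is non-decreasing in $x$. If this is at least $\alpha d$, then $y(k+1)\ge\alpha k(q+y)$. Since $k+1-\alpha k=1+\beta k$,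
$$y\ge\frac{\alpha kq}{1+\beta k}\ge\frac{\alpha kq}{2+\beta}\ge\frac{kq}5\ge\frac n{10}.$$
Here $\beta k\le1+\beta$ because $k\le\frac1\beta+1$; then $\alpha\ge\frac12$ and $2+\beta\le\frac52$; and $2k\ge k+1$. So $t\ge\frac n{10}$.

**Step 2: count.** A Hamiltonian set takes equally many vertices from the two classes, so by Vandermonde's identity
$$h(G)\le\sum_j\binom qj\binom{kq}j=\sum_j\binom q{q-j}\binom{kq}j=\binom{(k+1)q}q\le\big(e(k+1)\big)^q .$$
Finally $k+1\ge\frac1\beta$ gives $q=\frac n{k+1}\le\beta n\le10\beta t$, and $k+1\le\frac1\beta+2\le\frac2\beta$ because $\beta\le\frac12$. Therefore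
$$h(G)\le\exp\big(q(1+\ln(k+1))\big)\le\exp\Big(10\beta\,t\Big(1+\ln\frac2\beta\Big)\Big).\qquad\blacksquare$$
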